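# Caterpillars with smallest eigenvalue above $-3$ and unbounded integrability scale

## 1. Graph lattices, $s$-integrability, and the size of a number in $\mathbb Z[1/p]$

Graphs are finite and simple, except for one infinite tree which will be announced. For a graph $G$ with adjacency matrix $A$, write $\lambda_{\min}(G)$ and $\lambda_{\max}(G)$ for the extreme eigenvalues of $A$. A lattice is *integral* if all inner products of its vectors are integers. By the *norm* of a vector $x$ we mean $x\cdot x$ when we speak of Gram matrices.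

**Definition 1 (the lattice of a graph).** Put $t=-\lfloor\lambda_{\min}(G)\rfloor$. Then $A+tI$ is positive semidefinite with integer entries, so it is the Gram matrix of vectors $x_v$ ($v\in V(G)$) in some $\mathbb R^m$. The integral lattice generated by these vectors is $\Lambda(G,t)$. It is determined up to isometry, because a Gram matrix determines the integer relations among the vectors: $\sum c_vx_v=0$ if and only if its norm $c^T(A+tI)c$ is $0$.

*Example.* Let $G=K_n$ with $n\ge2$. Then $\lambda_{\min}=-1$, $t=1$, and $A+I$ is the all-ones matrix. All $x_v$ are the same unit vector, so $\Lambda(K_n,1)=\mathbb Z$.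

**Definition 2 ($s$-integrability).** Let $s$ be a positive integer. An integral lattice $\Lambda$ is $s$-integrable if $\sqrt s\,\Lambda$ embeds isometrically into $\mathbb Z^n$ for some $n$. A graph $G$ is $s$-integrable if $\Lambda(G,t)$ is, with $t=-\lfloor\lambda_{\min}(G)\rfloor$. Equivalently, there is an integer matrix $N$ with
$$s\,(A+tI)=N^TN. \tag{1}$$

The two forms agree. Given an embedding $\varphi:\sqrt s\,\Lambda\to\mathbb Z^n$, take $\varphi(\sqrt s\,x_v)$ as the columns of $N$. Conversely, the columns of $N$ generate a sublattice of $\mathbb Z^n$ with the same Gram matrix as the vectors $\sqrt s\,x_v$, hence isometric to $\sqrt s\,\Lambda$.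

*Example: not $1$-integrable, but $2$-integrable.* Let $H$ be the tree with a center $c$, three neighbors $u_1,u_2,u_3$ of $c$, and further leaves $y_1\sim u_1$, $y_2\sim u_2$.

First, $t=2$. Let $g$ take the value $3$ at $c$, $2$ at each $u_i$ and $1$ at each $y_i$. Then $(2I-A)g$ is $1$ at $u_3$ and $0$ elsewhere. Pairing with a positive eigenvector $f$ for $\lambda=\lambda_{\max}(H)$ gives $(2-\lambda)\,f\cdot g=f(u_3)>0$, so $\lambda<2$. Since $H$ is bipartite, $\lambda_{\min}(H)=-\lambda>-2$. Since $H$ contains $K_{1,3}$, $\lambda_{\min}(H)\le-\sqrt3<-1$.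

Suppose (1) holds with $s=1$. Then $N_c$ is an integer vector of norm $2$, say $N_c=e_1+e_2$ after renaming coordinates and changing their signs. Each $N_{u_i}$ has norm $2$ and inner product $1$ with $N_c$, so it is $e_1\pm e_f$ or $e_2\pm e_f$ with $f\ge3$. Two of the three use the same one of $e_1,e_2$, say $e_1$. These two are orthogonal, so they are $N_u=e_1+\varepsilon e_f$ and $N_{u'}=e_1-\varepsilon e_f$ with the same $f$. One of $u,u'$ has a neighbor $y\in\{y_1,y_2\}$, and $y$ is not adjacent to the other. So $1=N_y\cdot(N_u+N_{u'})=2\,N_y\cdot e_1$, which is impossible.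

For $s=2$ the following vectors in $\mathbb Z^7$ have norm $4$, inner product $2$ along edges and $0$ otherwise, as one checks pair by pair:
$$c=(1,1,1,1,0,0,0),\quad u_1=2e_1,\quad u_2=2e_2,\quad u_3=2e_3,$$
$$y_1=(1,0,0,-1,1,1,0),\qquad y_2=(0,1,0,-1,-1,0,1).$$

**Definition 3 ($p$-adic absolute value).** For a prime $p$ and a rational $x=p^e\frac uv$ with $p\nmid uv$, put $|x|_p=p^{-e}$, and $|0|_p=0$. Then $|xy|_p=|x|_p|y|_p$ and $|x+y|_p\le\max(|x|_p,|y|_p)$, with equality if $|x|_p\ne|y|_p$. We write $|\cdot|$ for the real absolute value, and $\mathbb Z[1/p]$ for the rationals whose denominator is a power of $p$.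

*Example.* $|5/9|_3=9$ and $|6|_3=\frac13$. A nonzero $x\in\mathbb Z[1/p]$ is $p^eu$ with $u$ an integer prime to $p$, so $|x|\,|x|_p=|u|$ and
$$0\ne x\in\mathbb Z[1/p]\ \Longrightarrow\ |x|\,|x|_p\ge1. \tag{2}$$

**Textbook facts.** We use the following.

* The largest eigenvalue of a connected graph has an eigenvector with all entries positive (Perron–Frobenius).
* The spectrum of a bipartite graph is symmetric about $0$.
* If $G'$ is an induced subgraph of $G$, then $\lambda_{\max}(G')\le\lambda_{\max}(G)$ and $\lambda_{\min}(G')\ge\lambda_{\min}(G)$ (interlacing).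
* König's lemma: if $O_0\leftarrow O_1\leftarrow O_2\leftarrow\cdots$ are maps between nonempty finite sets, there is a compatible sequence of elements $o_n\in O_n$.

## 2. One scale for all graphs with $\lambda_{\min}\ge-3$?

How large must the scale $s$ be? Jack H. Koolen, Jae Young Yang and Qianqian Yang, in "On graphs with smallest eigenvalue at least -3 and their lattices", arXiv:1804.00369 (2018), state the following conjecture.

**Conjecture.** There exists a positive integer $\sigma$ such that any connected graph $G$ with smallest eigenvalue at least $-3$ is $\sigma$-integrable.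

Two known results may be quoted.

* (i) Every connected graph with smallest eigenvalue at least $-2$ is $2$-integrable. This follows from the Cameron–Goethals–Seidel–Shult classification: such a graph is a generalized line graph or has at most $36$ vertices.
* (ii) There is a constant $K$ such that every connected graph with smallest eigenvalue at least $-3$ and minimal degree at least $K$ is $2$-integrable.

The conjecture is false. A *caterpillar* is a tree which becomes a path when its leaves are deleted.

**Theorem 1.** There are caterpillar trees $T_0\subset T_1\subset T_2\subset\cdots$ (each an induced subgraph of the next), of maximum degree at most $8$, with $-3<\lambda_{\min}(T_n)\le-\sqrt7<-2$ (so $t=3$), such that for every positive integer $s$ the tree $T_n$ is not $s$-integrable for all sufficiently large $n$. Hence no $\sigma$ as in the Conjecture exists.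

**Theorem 2 (classification in $t$).** Let $t\ge1$ be an integer. There is $\sigma=\sigma(t)$ such that every connected graph $G$ with $\lfloor\lambda_{\min}(G)\rfloor=-t$ is $\sigma$-integrable if and only if $t\le2$. For $t\ge3$ this fails already for trees with bounded maximum degree (bound depending on $t$) and smallest eigenvalue $>-t$.

In particular, the minimal-degree hypothesis in (ii) cannot simply be dropped, even if "2-integrable" is weakened to "$\sigma$-integrable for some universal $\sigma$".

## 3. The cases $t=1,2$, large stars, and why no single graph can be a counterexample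

**The case $t=1$.** Let $G$ be connected with $\lfloor\lambda_{\min}(G)\rfloor=-1$. Then $G$ has no induced $K_{1,2}$, whose smallest eigenvalue is $-\sqrt2$. A connected graph with no induced path on three vertices is complete, and the example after Definition 1 shows that $\sigma=1$ works.

**The case $t=2$.** By (i), $\sigma=2$ works. This and the case $t=1$ prove the "if" half of Theorem 2.

**A star with $t=3$.** The star $K_{1,9}$ has $\lambda_{\min}=-3$. It is $1$-integrable: take the center $e_1+e_2+e_3$, and for each $i\in\{1,2,3\}$ three leaves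
$$e_i+f_1+f_2,\qquad e_i-f_1+f_3,\qquad e_i-f_2-f_3,$$
where $f_1,f_2,f_3$ are new unit coordinate vectors, different for each $i$. All ten vectors have norm $3$, the nine leaves are pairwise orthogonal, and each has inner product $1$ with the center. Deleting two leaves shows that $K_{1,7}$, which also has $t=3$, is $1$-integrable. It will be our $T_0$.

**Each single graph has its own scale.** A parity argument such as the one for $H$ excludes one value of $s$. No argument about one fixed graph can exclude all $s$. Indeed $A+tI$ is a rational positive semidefinite form. Completing squares over $\mathbb Q$ writes it as $\sum_i d_i\ell_i(x)^2$ with rational linear forms $\ell_i$ and rational $d_i>0$. Each $d_i$ is a sum of four rational squares by Lagrange's theorem. So $A+tI=R^TR$ with $R$ rational, and clearing denominators gives $d^2(A+tI)=N^TN$ with $N$ integral. A disproof therefore needs an infinite sequence of graphs, and a reason that no fixed $s$ serves all of them. This suggests working with one infinite graph.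

## 4. A kernel vector, an illegal interchange of sums, and a comparison of growth rates

Suppose that an infinite tree $T$ is a union of finite trees $T_n$, all $s$-integrable. We shall see that this gives integer vectors $N_v$ ($v\in V(T)$), each finitely supported, with $N_u\cdot N_v=sM_{uv}$ where $M=3I-A$. (The sign of $A$ is changed by flipping $N_v$ on one bipartition class.) For each coordinate $i$ let $z^i$ be the vector $v\mapsto N_v(i)$, so that $sM=\sum_i z^i(z^i)^T$.

Here is the first thing to try. Arrange that $M$ has a kernel vector $w$ so small at infinity that $\sum_v w_vN_v$ must vanish. Then $z^i\cdot w=0$ for all $i$. Suppose further that each $z^i$ equals $Ma^i$ for a finitely supported $a^i$. Cancelling $M$ in $\sum_i Ma^i(z^i)^T=sM$ gives $\sum_i a^i(z^i)^T=sI$. Apply this to $w$: the left side is $\sum_ia^i(z^i\cdot w)=0$, the right side is $sw\neq0$. A contradiction for every $s$ at once.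

The argument breaks at one point. Applying $\sum_i a^i(z^i)^T$ to $w$ exchanges the sum over $i$ with the infinite sum over $v$, and infinitely many $i$ are involved. The exchange really can fail.

*Example (a matrix for which it fails).* Let $N_0=-e_1$ and $N_k=2e_k-e_{k+1}$ for $k\ge1$. The Gram matrix $M$ of $N_0,N_1,\dots$ is tridiagonal with diagonal $1,5,5,5,\dots$ and off-diagonal entries $-2$. Let $w_k=2^{-k}$. Then $Mw=0$: row $0$ gives $1-2\cdot\frac12=0$, and row $k\ge1$ gives $2^{-k}(5-4-1)=0$. Also $\sum_{k\le n}w_kN_k=-w_ne_{n+1}\to0$. Here $z^i=2\delta_i-\delta_{i-1}$ for $i\ge1$, and $z^i\cdot w=0$. The finitely supported vector $a^i$ with $a^i_k=-2^{\,i-1-k}$ for $k<i$ and $a^i_k=0$ for $k\ge i$ satisfies $Ma^i=z^i$. We check the rows: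

* row $i$ gives $-2a^i_{i-1}=2$;
* row $i-1$ gives $5(-1)-2(-2)=-1$ if $i\ge2$, and $a^1_0=-1$ if $i=1$;
* rows $1\le k<i-1$ give $-2^{i-1-k}(5-4-1)=0$;
* row $0$, if $i\ge2$, gives $-2^{i-1}+2\cdot2^{i-2}=0$;
* rows beyond $i$ give $0$.

So everything in the plan is available with $s=1$. Moreover $\sum_ia^i_0z^i_v=\delta_{v,0}$: for $v=0$ this is $(-1)(-1)=1$, and for $v\ge1$ it is $2(-2^{v-1})-(-2^{v})=0$. But there is no contradiction, since an integral representation exists. The reason is that $a^i_0=-2^{i-1}$ is nonzero for all $i$.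

So the task is clear: *make $a^i(p_0)=0$ for all but finitely many $i$*, where $p_0$ is a chosen vertex. Then the exchange involves finitely many $i$ and is legal. By a Bessel bound, each $z^i$ is a short integer vector. We want: a short integer vector orthogonal to $w$ and supported far from $p_0$ has a preimage which vanishes at $p_0$.

Look at the sizes in the example. To the left of the support of $z^i$ we have $a_{k-1}=\frac{w_{k-1}}{w_k}a_k$, so $|a_k|_2$ is multiplied by $\frac12$ with each step to the left. The real size is multiplied by $2$. The product $|a_k||a_k|_2$ stays equal to $1$, and (2) says nothing. Now suppose that with each step to the left the $3$-adic size is divided by $3$ while the real size grows by a factor of at most $8/3$. Then $|a_k||a_k|_3$ is multiplied by at most $8/9$ per step, and by (2) the vector $a$ must become exactly $0$. The rest of the proof arranges such a tree, and deals with the fact that a short vector may consist of several far-apart blocks.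

## 5. A rational, decaying, $3$-adically growing solution of $\frac{b_k}3w_k=w_{k-1}+w_{k+1}$

Take a path $p_0,p_1,\dots$ with $j_k$ leaves at $p_k$. A kernel vector of $3I-A$ has value $w_k$ at $p_k$ and $w_k/3$ at the leaves of $p_k$, and the equation at $p_k$ becomes $\frac{b_k}3w_k=w_{k-1}+w_{k+1}$ with $b_k=9-j_k$. We want $b_k\le8$ for $k\ge1$ (real growth at most $8/3$), $3\nmid b_k$ ($3$-adic growth by $3$ per step), and $w$ rational, positive, and tending to $0$.

A sequence $b_k$ that is eventually constant and equal to $8$, $7$ or $5$ will not do. For $b=8$ the recursion has characteristic roots $\frac{4\pm\sqrt7}3$ and for $b=7$ roots $\frac{7\pm\sqrt{13}}6$. In both cases a nonzero decaying solution is eventually a multiple of the powers of the smaller root, so its ratios are irrational. For $b=5$ the roots are non-real of modulus $1$, and no nonzero solution decays. So we mix the values, choosing each $b_k$ so that the ratio $r_k=w_{k+1}/w_k$ stays in a fixed interval.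

**The interval and the choice of $j$.** The purpose is a rule $r\mapsto r'$ that never leaves an interval $I$. Let
$$\alpha=\frac{4-\sqrt7}3,\qquad \frac1\alpha=\frac{4+\sqrt7}3,\qquad \alpha+\frac1\alpha=\frac83,\qquad I=\Big[\alpha,\alpha+\tfrac23\Big).$$
For $r\in I$ put $\theta=\frac1\alpha-\frac1r\ge0$. Then $\theta<\frac43$. Indeed $r<\alpha+\frac23=\frac{6-\sqrt7}3$, so $\frac1r>\frac{3}{6-\sqrt7}=\frac{3(6+\sqrt7)}{29}$, and it suffices that this exceeds $\frac1\alpha-\frac43=\frac{\sqrt7}3$. That is $9(6+\sqrt7)>29\sqrt7$, i.e. $54>20\sqrt7$, i.e. $2916>2800$. Define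
$$j=1\ \text{ if }\theta<\tfrac13,\qquad j=2\ \text{ if }\tfrac13\le\theta<1,\qquad j=4\ \text{ if }1\le\theta<\tfrac43,\qquad r'=\frac{9-j}3-\frac1r.$$
(The value $j=3$ is avoided because $9-3$ is divisible by $3$.) Since $\alpha+\frac1\alpha=\frac83$, we get $r'=\alpha+\theta-\frac{j-1}3$. For $j=1,2,4$ the number $\theta-\frac{j-1}3$ lies in $[0,\frac13)$, $[0,\frac23)$, $[0,\frac13)$ respectively. So $r'\in I$ in all cases.

**Two consecutive ratios.** Some elements of $I$ exceed $1$, so for decay we bound the product $rr'=\frac{9-j}3r-1$, and claim $rr'<0.93$.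

* $j=1$: $\frac1r>\frac1\alpha-\frac13=\frac{3+\sqrt7}3$, so $rr'<\frac8{3+\sqrt7}-1<0.42$.
* $j=2$: $\frac1r>\frac1\alpha-1=\frac{1+\sqrt7}3$, so $rr'<\frac7{1+\sqrt7}-1<0.93$.
* $j=4$: $r<\frac{6-\sqrt7}3$, so $rr'<\frac{5(6-\sqrt7)}9-1<0.87$.

**The sequences.** Put $j_0=7$, $b_0=2$, $r_0=\frac23\in I$. For $k\ge1$ let $j_k$ and $r_k$ be the $j$ and $r'$ obtained from $r=r_{k-1}$, and $b_k=9-j_k\in\{8,7,5\}$. Put $w_0=1$ and $w_{k+1}=r_kw_k$. All $r_k$ are positive rationals, so $w_k\in\mathbb Q$ and $w_k>0$. Multiplying $r_k=\frac{b_k}3-\frac1{r_{k-1}}$ by $w_k$ gives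
$$\frac{b_0}3w_0=w_1,\qquad \frac{b_k}3w_k=w_{k-1}+w_{k+1}\quad(k\ge1). \tag{3}$$
Since $w_{k+2}=r_{k+1}r_kw_k$,
$$w_{k+2}<0.93\,w_k,\qquad\text{so } w_k\to0;\qquad w_0w_1=\tfrac23. \tag{4}$$
Finally
$$|w_k|_3=3^k\qquad(k\ge0). \tag{5}$$
This holds for $w_0=1$ and $w_1=\frac23$. Inductively, for $k\ge1$, $3\nmid b_k$ gives $|\frac{b_k}3w_k|_3=3^{k+1}>3^{k-1}=|w_{k-1}|_3$, so $|w_{k+1}|_3=3^{k+1}$.

*Example.* The first values are
$$(j_k)=7,2,4,1,1,\dots,\quad (b_k)=2,7,5,8,8,\dots,\quad (w_k)=1,\tfrac23,\tfrac59,\tfrac7{27},\tfrac{11}{81},\tfrac{25}{243},\dots$$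
For instance $r_0=\frac23$ gives $\theta\approx0.715$, so $j_1=2$ and $r_1=\frac73-\frac32=\frac56$. Then $\theta\approx1.015$, so $j_2=4$ and $r_2=\frac53-\frac65=\frac7{15}$.

## 6. Solving $\frac{b_k}3a_k-a_{k-1}-a_{k+1}=C_k$ from the right

We now define the finitely supported preimages in one variable, with both size bounds.

**The fundamental solutions.** For $j\ge1$ define $U(m,j)$, $0\le m\le j$, by $U(j,j)=0$, $U(j-1,j)=1$ and
$$U(m-1,j)=\tfrac{b_m}3U(m,j)-U(m+1,j)\qquad(1\le m\le j-1).$$
We claim that for $0\le m<j$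
$$0<U(m,j)\le(8/3)^{j-1-m},\qquad U(m,j)\in\mathbb Z[1/3],\qquad |U(m,j)|_3\le3^{\,j-1-m}. \tag{6}$$

*Positivity.* Fix $j$ and consider $U(m-1,j)w_m-U(m,j)w_{m-1}$ for $1\le m\le j$. It does not depend on $m$. For $1\le m\le j-1$, by (3) and the recursion,
$$U(m,j)w_{m+1}-U(m+1,j)w_m=U(m,j)\big(\tfrac{b_m}3w_m-w_{m-1}\big)-\big(\tfrac{b_m}3U(m,j)-U(m-1,j)\big)w_m,$$
and the right side equals $U(m-1,j)w_m-U(m,j)w_{m-1}$. At $m=j$ the value is $w_j>0$. Dividing by $w_{m-1}w_m$ gives $U(m-1,j)/w_{m-1}>U(m,j)/w_m$ for all $m\in[1,j]$. Since $U(j,j)=0$, this yields $U(m,j)>0$ for $m<j$.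

*Size.* Since $U(m+1,j)\ge0$ and $b_m\le8$ for $m\ge1$, the recursion gives $U(m-1,j)\le\frac83U(m,j)$, hence the real bound. Membership in $\mathbb Z[1/3]$ is clear. The $3$-adic bound follows by induction from $|U(m-1,j)|_3\le\max(3\,|U(m,j)|_3,|U(m+1,j)|_3)$.

**The solution $a(C)$.** For a finitely supported $C:\mathbb Z_{\ge0}\to\mathbb Q$ put
$$a_m(C)=-\sum_{j>m}C_jU(m,j)\qquad(m\ge0).$$
This is linear in $C$, vanishes for large $m$, and depends only on the $C_j$ with $j>m$. It satisfies
$$\tfrac{b_k}3a_k-a_{k-1}-a_{k+1}=C_k\qquad(k\ge1). \tag{7}$$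
To see this, collect the coefficient of $C_j$ on the left. For $j\ge k+1$ it is $-\frac{b_k}3U(k,j)+U(k-1,j)+U(k+1,j)=0$ (with $U(k+1,k+1)=0$ when $j=k+1$). For $j=k$ it is $U(k-1,k)=1$. For $j<k$ it is $0$.

**The Wronskian.** We need to relate $a$ to the sums $\sum C_jw_j$. For $k\ge1$ put $W_k=a_{k-1}w_k-a_kw_{k-1}$. By (3) and (7),
$$W_{k+1}-W_k=a_k(w_{k+1}+w_{k-1})-(a_{k+1}+a_{k-1})w_k=\big(\tfrac{b_k}3a_k-a_{k+1}-a_{k-1}\big)w_k=w_kC_k.$$
Since $W_k=0$ for large $k$,
$$W_k=-\sum_{j\ge k}C_jw_j\qquad(k\ge1). \tag{8}$$

*Examples.* Let $C_0=2$, $C_1=-3$ and $C_j=0$ otherwise. Then $\sum C_jw_j=2-2=0$ but $a_0(C)=3U(0,1)=3\ne0$. So short relations near the left end can have $a_0\neq0$. On the other hand, for $k\ge1$ let $C=b_k\delta_k-3\delta_{k-1}-3\delta_{k+1}$. Then $\sum C_jw_j=0$ by (3). A finitely supported sequence satisfying (7) is determined from the right, so $a(C)=3\delta_k$ and $a_0(C)=0$. Short relations thus exist arbitrarily far to the right, and these have $a_0=0$. The next section shows that far to the right this always happens.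

## 7. Short relations far to the right have $a_0=0$

A short relation $C$ may consist of several blocks separated by long gaps. The lemma peels off the rightmost block. Inside the gap to its left, the partial sum $\Sigma$ of the block need not be $0$ a priori. But $\Sigma$ is also minus the sum over the terms to the left of the gap, where the $w_j$ are $3$-adically much smaller, so $\Sigma$ is $3$-adically tiny. That is enough to run the comparison of Section 4.

**Lemma 1.** Let $C$ be integer valued with finite nonempty support, $n=\max\operatorname{supp}C$, $\sum_j|C_j|\le Q$ and $\sum_jC_jw_j=0$. Let $0\le m\le n$, $D=n-m$, and let $h\ge1$ be an integer with $Q\,8^D(8/9)^h<1$. Put $L=2h$ and suppose $m-L\ge0$ and $C_j=0$ for $m-L\le j\le m-1$. Let $C'_j=C_j$ for $j\ge m$ and $C'_j=0$ otherwise, and let $C''=C-C'$. Then $\sum C'_jw_j=\sum C''_jw_j=0$ and $a_0(C)=a_0(C'')$.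

*Proof.* Write $a_k=a_k(C)$ and
$$\Sigma=\sum_{j\ge m}C_jw_j=-\sum_{j<m-L}C_jw_j.$$
The second expression and (5) give $|\Sigma|_3\le3^{m-L-1}$ (if $m=L$ the sum is empty and $\Sigma=0$).

**A recursion in the gap.** This step describes how $a$ moves leftwards through the gap. For $m-L\le k\le m$ with $k\ge1$, (8) gives $W_k=-\Sigma$, that is,
$$a_{k-1}=\frac{w_{k-1}}{w_k}a_k-\frac\Sigma{w_k},\qquad\Big|\frac{w_{k-1}}{w_k}\Big|_3=\frac13,\qquad\Big|\frac\Sigma{w_k}\Big|_3\le3^{\,m-L-1-k}.$$

**The $3$-adic bound.** This step shows that $a$ is $3$-adically small halfway through the gap. We claim that for $0\le i\le h+1$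
$$|a_{m-i}|_3\le\max\big(3^{D-i},\,3^{\,i-L-2}\big).$$
For $i=0$, (6) gives $|a_m|_3\le3^{n-m}=3^D$. For the step from $i\le h$ to $i+1$, use the recursion with $k=m-i$. It is in range, since $k\ge m-h\ge m-L$ and $k\ge m-h\ge 2h-h\ge1$. We get
$$|a_{m-i-1}|_3\le\max\big(3^{D-i-1},3^{\,i-L-3},3^{\,i-L-1}\big)=\max\big(3^{D-(i+1)},3^{\,(i+1)-L-2}\big).$$
For $i\in\{h,h+1\}$, $i-L-2\le-h-1$ and $D\ge0$, so $|a_{m-i}|_3\le3^{D-h}$.

**The real bound.** This step bounds the same two numbers from above. For $i\in\{h,h+1\}$, (6) gives $|a_{m-i}|\le Q\,(8/3)^{D+i-1}\le Q\,(8/3)^{D+h}$, because each $j\in\operatorname{supp}C$ satisfies $j\le n$, so the exponent in (6) is at most $n-1-(m-i)=D+i-1$.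

**Both numbers vanish.** Multiplying,
$$|a_{m-i}|\,|a_{m-i}|_3\le Q\,\frac{8^{D+h}}{3^{D+h}}\,3^{D-h}=Q\,8^D(8/9)^h<1\qquad(i=h,\,h+1).$$
Since $C$ is integer valued, $a_{m-i}\in\mathbb Z[1/3]$. By (2), $a_{m-h}=a_{m-h-1}=0$. Hence $W_{m-h}=0$, and therefore $\Sigma=0$. This is $\sum C'_jw_j=0$, and $\sum C''_jw_j=0$ follows.

**Removing the block.** It remains to see that $C'$ contributes nothing to $a_0$. Since $C'_j=C_j$ for $j\ge m-L$, and $a_k$ depends only on entries with index $>k$, we have $a_k(C')=a_k(C)$ for $k\ge m-L-1$, $k\ge0$. In particular $a_{m-h}(C')=a_{m-h-1}(C')=0$. As $C'_k=0$ for $k<m$, (7) reads $a_{k-1}(C')=\frac{b_k}3a_k(C')-a_{k+1}(C')$ for $k=m-h-1,\dots,1$, so $a_k(C')=0$ for all $0\le k\le m-h$. Thus $a_0(C')=0$, and by linearity $a_0(C)=a_0(C'')$. $\square$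

**Proposition 1.** For every $Q\ge1$ there is $K$ such that: if $C:\mathbb Z_{\ge0}\to\mathbb Z$ has finite support contained in $[K,\infty)$, $\sum|C_j|\le Q$ and $\sum C_jw_j=0$, then $a_0(C)=0$.

*Proof.* We may take $Q$ to be an integer.

**The choice of $K$.** The required gap grows with the length of the block, so we define the lengths recursively. Let $h(D)$ be the least $h\ge1$ with $Q\,8^D(8/9)^h<1$, and $L(D)=2h(D)$, which is nondecreasing in $D$. Put $D_1=0$, $D_{i+1}=D_i+L(D_i)$, and $K=L(D_Q)$.

**Finding a gap.** We induct on $\rho=|\operatorname{supp}C|$, which is at most $Q$ since the entries are integers. If $\rho=0$ there is nothing to prove. Otherwise let $n=s_1>s_2>\dots>s_\rho$ be the support, and let $\tau$ be the least index with $\tau=\rho$ or $s_\tau-s_{\tau+1}>L(n-s_\tau)$. For $i<\tau$ we have $s_i-s_{i+1}\le L(n-s_i)$. So if $n-s_i\le D_i$, then $n-s_{i+1}\le D_i+L(D_i)=D_{i+1}$. Starting from $n-s_1=0=D_1$ we obtain $n-s_\tau\le D_\tau\le D_Q$.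

**Applying Lemma 1.** Put $m=s_\tau$, $D=n-m$, $h=h(D)$ and $L=L(D)\le L(D_Q)=K$. Since the support lies in $[K,\infty)$, $m\ge K\ge L$. There is no support in $[m-L,m-1]$: if $\tau<\rho$ because $s_{\tau+1}<m-L$, and if $\tau=\rho$ because nothing lies below $m$. Lemma 1 gives $a_0(C)=a_0(C'')$ and $\sum C''_jw_j=0$. Moreover $C''$ is integer valued, is supported in $[K,\infty)$, has $\sum|C''_j|\le Q$, and has smaller support because $n\notin\operatorname{supp}C''$. By induction $a_0(C'')=0$. $\square$

## 8. The trees $T_n$ and their eigenvalues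

Let $T$ be the infinite tree with path vertices $p_0,p_1,p_2,\dots$ ($p_k\sim p_{k+1}$) and $j_k$ leaves attached to $p_k$. We say that $p_k$ and its leaves have *position* $k$. Let $T_n$ be the finite subtree induced on positions $\le n$. Each $T_n$ is a caterpillar, and an induced subgraph of $T_{n+1}$. In $T$ the degree of $p_0$ is $7+1=8$, and that of $p_k$ is $j_k+2\le6$ for $k\ge1$, so all degrees are at most $8$. For example, $T_0=K_{1,7}$. The tree $T_2$ is a path $p_0p_1p_2$ with $7$, $2$ and $4$ leaves attached.

Let $A$ be the adjacency matrix of $T$ and $M=3I-A$. Every row of $M$ is finitely supported. Put $w(p_k)=w_k$ and $w(\ell)=w_k/3$ for leaves $\ell$ at $p_k$. Then $Mw=0$. At a leaf, $3\cdot\frac{w_k}3-w_k=0$. At $p_k$ the equation is $(3-\frac{j_k}3)w_k=w_{k-1}+w_{k+1}$ with $w_{-1}=0$, which is (3).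

Let $w^{(n)}=w|_{T_n}$ and let $A_n$ be the adjacency matrix of $T_n$. Cutting at position $n$ only removes the neighbor $p_{n+1}$ of $p_n$, so
$$(3I-A_n)w^{(n)}=w_{n+1}\delta_{p_n}. \tag{9}$$

Let $f>0$ be an eigenvector of $A_n$ for $\lambda=\lambda_{\max}(T_n)$. Pairing with (9) gives $(3-\lambda)\,f\cdot w^{(n)}=w_{n+1}f(p_n)>0$, so $\lambda<3$. As $T_n$ is bipartite, $\lambda_{\min}(T_n)=-\lambda>-3$. As $T_n$ contains $T_0=K_{1,7}$, interlacing gives $\lambda_{\min}(T_n)\le-\sqrt7<-2$. So $\lfloor\lambda_{\min}(T_n)\rfloor=-3$ and $t=3$ for every $n$.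

## 9. Proof of Theorem 1

Fix $s$. If $T_n$ is not $s$-integrable then neither is $T_{n+1}$: the matrix $3I+A_n$ is a principal submatrix of $3I+A_{n+1}$, so $\Lambda(T_n,3)$ is isometric to a sublattice of $\Lambda(T_{n+1},3)$. So it suffices to show that some $T_n$ is not $s$-integrable. Suppose, for contradiction, that all $T_n$ are $s$-integrable.

**Step 1 (a representation of the whole tree $T$).** The purpose is to replace infinitely many representations by one. Let $\mathbb Z^{(\mathbb N)}$ be the set of finitely supported integer sequences. By (1), for each $n$ there are $N_v\in\mathbb Z^{(\mathbb N)}$ ($v\in V(T_n)$) with Gram matrix $s(3I+A_n)$. Multiplying $N_v$ by $-1$ on one bipartition class of $T$ changes the Gram matrix to $s(3I-A_n)$.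

Let $O_n$ be the set of all such families with Gram matrix $s(3I-A_n)$, modulo permutations of the coordinate set $\mathbb N$. It is nonempty. It is finite: each $N_v$ has norm $3s$, so at most $3s\,|V(T_n)|$ coordinates are not identically zero on the family, and all entries are at most $\sqrt{3s}$ in absolute value. An orbit is determined by the multiplicity of each nonzero vector $(N_v(i))_{v\in V(T_n)}$, so there are finitely many orbits. Restricting families to $T_n$ gives maps $O_{n+1}\to O_n$.

By König's lemma there is a compatible sequence of orbits $o_n\in O_n$. Choose a representative of $o_0$. Given a representative $F_n$ of $o_n$, take any representative of $o_{n+1}$. Its restriction to $T_n$ differs from $F_n$ by a permutation of coordinates. Applying that permutation, we get a representative $F_{n+1}$ of $o_{n+1}$ extending $F_n$. The union of the $F_n$ gives $N_v\in\mathbb Z^{(\mathbb N)}$ for all $v\in V(T)$ with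
$$N_u\cdot N_v=s\,M_{uv}\qquad(u,v\in V(T)). \tag{10}$$
For $i\in\mathbb N$ let $z^i\in\mathbb Z^{V(T)}$ be given by $z^i_v=N_v(i)$. For each $v$ the set $I_v=\{i:z^i_v\ne0\}$ is finite.

**Step 2 (each $z^i$ is short).** This step supplies the bound $Q$ for Proposition 1. Each bipartition class $X$ of $T$ is independent, so by (10) the vectors $(N_v)_{v\in X}$ are pairwise orthogonal of norm $3s$. Bessel's inequality for the unit vector $e_i$ gives $\sum_{v\in X}(z^i_v)^2\le3s$. Adding the two classes, $\sum_v(z^i_v)^2\le6s$. Since the entries are integers, $z^i$ is finitely supported and $\sum_v|z^i_v|\le6s$.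

**Step 3 ($z^i\cdot w=0$).** Here the decay of $w$ is used. By (10) and (9),
$$\Big\|\sum_{v\in V(T_n)}w_vN_v\Big\|^2=s\,(w^{(n)})^T(3I-A_n)w^{(n)}=s\,w_nw_{n+1}\to0.$$
A single coordinate is at most the length, so $\big|\sum_{v\in V(T_n)}w_vz^i_v\big|\le\sqrt{s\,w_nw_{n+1}}\to0$. For large $n$ the tree $T_n$ contains the support of $z^i$, and the left side is the constant $|z^i\cdot w|$. Hence $z^i\cdot w=0$.

**Step 4 (finitely supported preimages under $M$).** We show that $M$ can be inverted on the vectors orthogonal to $w$, and identify the value at $p_0$. Let $z\in\mathbb Z^{V(T)}$ be finitely supported with $z\cdot w=0$. Put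
$$c_k=z(p_k)+\tfrac13\sum_{\ell}z(\ell)\quad(\ell\text{ over the leaves at }p_k),\qquad\text{so that}\quad z\cdot w=\sum_kc_kw_k.$$
Define
$$a(p_k)=a_k(c),\qquad a(\ell)=\tfrac13\big(z(\ell)+a(p_k)\big)\ \text{ for leaves }\ell\text{ at }p_k. \tag{11}$$
This $a$ is finitely supported. At a leaf, $(Ma)(\ell)=3a(\ell)-a(p_k)=z(\ell)$. At $p_k$ the equation $(Ma)(p_k)=z(p_k)$ reads
$$3a_k-\tfrac{j_k}3a_k-\tfrac13\sum_\ell z(\ell)-a_{k-1}-a_{k+1}=z(p_k),\qquad\text{i.e.}\quad\tfrac{b_k}3a_k-a_{k-1}-a_{k+1}=c_k,$$
with $a_{-1}=0$. For $k\ge1$ this is (7). So $z-Ma$ is supported on $p_0$. Since $M$ is symmetric with finitely supported rows and $a$ is finitely supported, $w\cdot Ma=(Mw)\cdot a=0$. Together with $w\cdot z=0$ this gives $(z-Ma)(p_0)\,w_0=0$. Hence $Ma=z$. Let $a^i$ be the vector obtained from $z=z^i$.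

Also, $M$ is injective on finitely supported vectors. Let $Mx=0$ with $x$ finitely supported. The leaf equations give $x(\ell)=\frac13x(p_k)$. Then for $k\ge1$ the equation at $p_k$ gives $x(p_{k-1})=\frac{b_k}3x(p_k)-x(p_{k+1})$. Since $x(p_k)=0$ for large $k$, working to the left gives $x(p_k)=0$ for all $k\ge0$, and so $x=0$.

**Step 5 (cancelling $M$).** We turn (10) into an identity for the numbers $a^i(p_0)$. Fix $v$ and let $x=\sum_{i\in I_v}z^i_va^i$, a finite sum of finitely supported vectors. For every $u$,
$$(Mx)_u=\sum_iz^i_vz^i_u=N_v\cdot N_u=s\,M_{uv}=\big(M(s\delta_v)\big)_u.$$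
By injectivity $x=s\delta_v$. Evaluating at $p_0$,
$$\sum_{i}a^i(p_0)\,z^i_v=s\,\delta_{v,p_0}\qquad\text{for all }v\in V(T), \tag{12}$$
where for each $v$ the sum is over the finite set $I_v$.

**Step 6 ($J=\{i:a^i(p_0)\ne0\}$ is finite).** This is what failed in the example of Section 4. Let $Q=18s$ and take $K$ from Proposition 1. There are finitely many vertices $v$ of position $<K$, and each $I_v$ is finite, so only finitely many $i$ have $z^i_v\ne0$ for some $v$ of position $<K$. For every other $i$ let $c$ be formed from $z=z^i$ as in Step 4, and put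
$$C_k=3c_k=3z^i(p_k)+\sum_\ell z^i(\ell)\in\mathbb Z.$$
Then $C_k=0$ for $k<K$, $\sum_k|C_k|\le3\sum_v|z^i_v|\le18s=Q$, and $\sum_kC_kw_k=3\,z^i\cdot w=0$. By Proposition 1, $a_0(C)=0$. Hence $a^i(p_0)=a_0(c)=\frac13a_0(C)=0$, so $J$ is finite.

**Step 7 (the interchange, now legal).** Multiply (12) by $w_v$ and sum over all $v$. The right side gives $s\,w_0=s$. On the left only the finitely many $i\in J$ contribute, and each $z^i$ is finitely supported, so all sums are finite and may be exchanged:
$$s=s\,w_0=\sum_{i\in J}a^i(p_0)\,(z^i\cdot w)=0,$$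
a contradiction. So for every $s$ some $T_n$, and then every larger one, is not $s$-integrable. With Section 8 this proves Theorem 1, and the Conjecture is disproved. $\blacksquare$

## 10. Every $t\ge3$: trees with attached stars

The half $t\le2$ of Theorem 2 was proved in Section 3. Let $t\ge3$. We keep $j_k,b_k,w_k$, the solutions $a_k(C)$, and Proposition 1 exactly as they are. We only change what hangs on the path, so that eliminating the attached pieces from $tI-A$ leaves the same one-variable recursion.

**The trees.** For $m\in\{1,3\}$ let $R_m$ be a root with $t(t-m)$ leaves (a single vertex if $m=t=3$). Let $T^{(t)}$ be obtained from the path $p_0,p_1,\dots$ by attaching to each $p_k$, via an edge to the root, $t-3$ copies of $R_1$ and $j_k$ copies of $R_3$. All vertices attached in this way, together with $p_k$, have position $k$. Let $T_n^{(t)}$ be the part with positions $\le n$, $A$ the adjacency matrix of $T^{(t)}$, and $M=tI-A$. Degrees are bounded in terms of $t$: a path vertex has degree at most $(t-3)+7+2$, and a root at most $t(t-1)+1$.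 For $t=3$ this is the tree of Section 8. For $t=4$, one copy of $R_1$ (a root with $12$ leaves) and $j_k$ copies of $R_3$ (a root with $4$ leaves) hang on $p_k$.

**The kernel vector.** We need $w$ with $Mw=0$ and the same values on the path. Put $w(p_k)=w_k$. At the root $g$ of a copy of $R_m$ at $p_k$ put $w(g)=\frac{w_k}m$, and at its leaves put $\frac{w_k}{mt}$. We check $Mw=0$.

* At leaves: $t\cdot\frac{w_k}{mt}-\frac{w_k}m=0$.
* At $g$: $t\,\frac{w_k}m-t(t-m)\frac{w_k}{mt}-w_k=w_k\big(\frac tm-\frac{t-m}m-1\big)=0$.
* At $p_k$: $\big(t-(t-3)-\frac{j_k}3\big)w_k-w_{k-1}-w_{k+1}=\frac{b_k}3w_k-w_{k-1}-w_{k+1}=0$, with $w_{-1}=0$.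

With $A_n$ the adjacency matrix of $T^{(t)}_n$ and $w^{(n)}$ the restriction of $w$, we get as in (9) that $(tI-A_n)w^{(n)}=w_{n+1}\delta_{p_n}$.

**Eigenvalues.** We show $\lfloor\lambda_{\min}(T_n^{(t)})\rfloor=-t$. Let $f>0$ be an eigenvector for $\lambda=\lambda_{\max}(T^{(t)}_n)$. Then $(t-\lambda)f\cdot w^{(n)}=w_{n+1}f(p_n)>0$, so $\lambda<t$. For the other side, $(w^{(0)})^TA_0w^{(0)}=t\|w^{(0)}\|^2-w_0w_1$. Since $\|w^{(0)}\|^2\ge w_0^2=1$, the Rayleigh quotient gives
$$\lambda_{\max}(T_0^{(t)})\ge t-\frac{w_0w_1}{\|w^{(0)}\|^2}\ge t-\frac23>t-1.$$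
By interlacing $\lambda_{\max}(T_n^{(t)})>t-1$, and by bipartiteness $-t<\lambda_{\min}(T_n^{(t)})<-(t-1)$.

Now fix $s$. As before, non-$s$-integrability passes from $T_n^{(t)}$ to $T_{n+1}^{(t)}$, because both have the same $t$ and $tI+A_n$ is a principal submatrix of $tI+A_{n+1}$. Suppose all $T_n^{(t)}$ are $s$-integrable.

**Step 1 (a representation of $T^{(t)}$).** The aim is (10) for the new $M$. Families $(N_v)_{v\in V(T_n^{(t)})}$ in $\mathbb Z^{(\mathbb N)}$ with Gram matrix $s(tI-A_n)$ exist, after the sign change on one bipartition class. They have at most $ts\,|V(T_n^{(t)})|$ coordinates that are not identically zero, and entries at most $\sqrt{ts}$ in absolute value. So there are finitely many up to permutation of coordinates. König's lemma and successive permutation of coordinates give $N_v\in\mathbb Z^{(\mathbb N)}$ for $v\in V(T^{(t)})$ with $N_u\cdot N_v=sM_{uv}$. Again $z^i_v=N_v(i)$, and $I_v=\{i:z^i_v\neq0\}$ is finite.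

**Step 2 (each $z^i$ is short).** On a bipartition class the $N_v$ are orthogonal of norm $ts$, so Bessel's inequality gives $\sum_v(z^i_v)^2\le2ts$. Hence $z^i$ is finitely supported and $\sum_v|z^i_v|\le2ts$.

**Step 3 ($z^i\cdot w=0$).** The squared length of $\sum_{v\in V(T_n^{(t)})}w_vN_v$ is $s\,(w^{(n)})^T(tI-A_n)w^{(n)}=s\,w_nw_{n+1}\to0$. So its $i$-th coordinate, which equals $z^i\cdot w$ for large $n$, tends to $0$, and $z^i\cdot w=0$.

**Step 4 (finitely supported preimages).** We eliminate the attached copies. Let $z$ be a finitely supported integer vector with $z\cdot w=0$. Let $g$ be the root of a copy of $R_m$ at $p_k$. The equations $Ma=z$ at its leaves and at $g$ are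
$$t\,a(\ell)-a(g)=z(\ell),\qquad t\,a(g)-\sum_{\ell}a(\ell)-a(p_k)=z(g).$$
The first says $a(\ell)=\frac1t(z(\ell)+a(g))$. Then $\sum_\ell a(\ell)=\frac1t\sum_\ell z(\ell)+(t-m)a(g)$, and the second becomes
$$a(g)=\frac1m\Big(a(p_k)+z(g)+\frac1t\sum_\ell z(\ell)\Big).$$
Write $m_g$ for the index $m$ of the copy rooted at $g$. Summing over the roots at $p_k$, the terms in $a(p_k)$ add up to $\big((t-3)+\frac{j_k}3\big)a(p_k)$. So the equation at $p_k$ becomes, with $a_k=a(p_k)$ and $a_{-1}=0$,
$$\tfrac{b_k}3a_k-a_{k-1}-a_{k+1}=c_k,\qquad c_k=z(p_k)+\sum_g\frac1{m_g}\Big(z(g)+\frac1t\sum_{\ell\sim g}z(\ell)\Big),$$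
where $g$ runs over the attached roots at $p_k$ and $\ell$ over the leaves of the copy rooted at $g$. By the values of $w$, $z\cdot w=\sum_kc_kw_k$.

Now put $a(p_k)=a_k(c)$ and extend $a$ to the attached copies by the displayed formulas. It is finitely supported, and satisfies $Ma=z$ at all attached vertices and, by (7), at all $p_k$ with $k\ge1$. So $z-Ma$ is supported on $p_0$. Since $w\cdot z=0$ and $w\cdot Ma=(Mw)\cdot a=0$, it vanishes there too, and $Ma=z$. Let $a^i$ be this vector for $z=z^i$.

For injectivity, let $Mx=0$ with $x$ finitely supported. The displayed formulas with $z=0$ express $x$ on the copies at $p_k$ as multiples of $x(p_k)$, and $x(p_{k-1})=\frac{b_k}3x(p_k)-x(p_{k+1})$ for $k\ge1$. Since $x(p_k)=0$ for large $k$, $x=0$.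

**Step 5 (cancelling $M$).** For fixed $v$ the finitely supported vector $x=\sum_{i\in I_v}z^i_va^i$ satisfies $(Mx)_u=N_v\cdot N_u=sM_{uv}$ for all $u$, so $x=s\delta_v$. At $p_0$ this is $\sum_ia^i(p_0)z^i_v=s\,\delta_{v,p_0}$ for all $v\in V(T^{(t)})$.

**Step 6 ($J=\{i:a^i(p_0)\ne0\}$ is finite).** We scale $c$ to an integer vector and apply Proposition 1. Let $Q=6t^2s$ and take $K$ from Proposition 1. Only finitely many $i$ have $z^i_v\ne0$ for some $v$ of position $<K$. For every other $i$, form $c$ from $z^i$ and put $C_k=3t\,c_k$. This is an integer because $m_g\in\{1,3\}$. Then $C_k=0$ for $k<K$. Every coefficient of $z$ in $c_k$ is at most $1$, so $\sum_k|C_k|\le3t\sum_v|z^i_v|\le6t^2s=Q$. Finally $\sum_kC_kw_k=3t\,z^i\cdot w=0$. So $a_0(C)=0$, and $a^i(p_0)=a_0(c)=\frac1{3t}a_0(C)=0$.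

**Step 7 (contradiction).** We sum the identity of Step 5 against $w$. Only the finitely many $i\in J$ contribute and each $z^i$ is finitely supported, so
$$s=s\,w_0=\sum_{i\in J}a^i(p_0)\,(z^i\cdot w)=0,$$
which is impossible.

Hence for each $t\ge3$ and each $s$, the trees $T_n^{(t)}$ with $n$ large are connected, have maximum degree bounded in terms of $t$, satisfy $\lambda_{\min}>-t$ and $\lfloor\lambda_{\min}\rfloor=-t$, and are not $s$-integrable. So no $\sigma(t)$ exists for $t\ge3$, and Theorem 2 is proved. $\blacksquare$
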